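\title{Quasihomomorphisms from abelian groups to matrices in the rank metric}

\begin{abstract}
A map $f$ from an abelian group $G$ to a space of matrices is a $c$-quasihomomorphism if $f(x+y)-f(x)-f(y)$ has rank at most $c$ for all $x,y\in G$. We prove that for finitely generated $G$ every such map differs from a homomorphism by matrices of rank at most $C$, where $C$ depends only on $c$ and on the torsion-free rank of $G$, and not on the field, the size of the matrices or the torsion of $G$. In particular, every $c$-quasihomomorphism on $\mathbb Z$ is within rank $C(c)$ of a map $x\mapsto xA$. The proof analyzes the cocycle identity for a generic triple of group elements in an ultrapower. It gives no explicit value of $C$.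
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a field and let $\operatorname{Mat}(p\times q,K)$ be the additive group of $p\times q$ matrices over $K$. Rank is subadditive, so $\operatorname{rk}(M-M')$ is a translation-invariant metric on this group. For an abelian group $G$ and a map $f:G\to\operatorname{Mat}(p\times q,K)$, the \emph{defect} of $f$ is
\[
d(x,y)=f(x+y)-f(x)-f(y)\qquad(x,y\in G),
\]
and $f$ is a \emph{$c$-quasihomomorphism} if $\operatorname{rk}d(x,y)\le c$ for all $x,y\in G$. Ranks are integers, so we take $c\in\mathbb N=\{0,1,2,\dots\}$. The $0$-quasihomomorphisms are the homomorphisms, and for $G=\mathbb Z$ these are the maps $x\mapsto xA$.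

Perturbing a homomorphism $h$ gives examples. If $\operatorname{rk}(f(x)-h(x))\le C$ for all $x$, then the defect of $f$ equals the defect of $f-h$, a sum of three matrices of rank at most $C$, so $f$ is a $3C$-quasihomomorphism. The following question, which we take from \cite{STV}, asks whether on $\mathbb Z$ there are no other examples.

\begin{quote}
Let $K$ be a field of characteristic $0$ and fix $c\in\mathbb N$. Is there a constant $C$ such that for every $n$ and every $c$-quasihomomorphism $f:\mathbb Z\to\operatorname{Mat}(n\times n,K)$ there is a matrix $A\in\operatorname{Mat}(n\times n,K)$ with $\operatorname{rk}(f(x)-xA)\le C$ for all $x\in\mathbb Z$?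
\end{quote}

Two bounds are immediate: $\operatorname{rk}(f(x)-xA)\le n$ for any $A$, and $f(x)-xf(1)=\sum_{j=1}^{x-1}d(j,1)$ has rank at most $(x-1)c$ for $x\ge1$. The question asks for a bound that depends neither on $n$ nor on $x$.

The analogous statement for real numbers suggests the answer yes. If $f:\mathbb Z\to\mathbb R$ has $|d(x,y)|\le c$, then $|f(2x)/2-f(x)|\le c/2$, so $f(2^jx)/2^j$ converges to a number $h(x)$ with $|f(x)-h(x)|\le c$, and $h$ is additive because its defect is bounded by $c/2^j$ for every $j$. This argument does not survive the passage to rank: dividing a matrix by $2$ does not lower its rank, and an average of $N$ matrices of rank $c$ can have rank $Nc$. There is also a reason for caution: on noncommutative groups a uniform bound fails already for $c=1$ (Example~\ref{ex:heisenberg}). Two special cases are known. The answer is affirmative with $C=28c$ when $f$ takes values in the diagonal matrices; and for $c=1$, if $f$ takes values in the symmetric matrices, there is a symmetric $A$ with $\operatorname{rk}(f(x)-xA)\le2$ for all $x$. We do not use these results.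

The answer is yes in general. Recall that a finitely generated abelian group is isomorphic to $\mathbb Z^\rho\times T$ with $T$ finite abelian; $\rho$ is its \emph{torsion-free rank}.

\begin{theorem}\label{thm:main}
For all $c,r\in\mathbb N$ there is a constant $C(c,r)\in\mathbb N$ with the following property. For every field $K$, every finitely generated abelian group $G$ of torsion-free rank at most $r$, all $p,q\in\mathbb N$ and every $c$-quasihomomorphism $f:G\to\operatorname{Mat}(p\times q,K)$, there is a group homomorphism $h:G\to\operatorname{Mat}(p\times q,K)$ with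
\[
\operatorname{rk}(f(s)-h(s))\le C(c,r)\qquad\text{for all }s\in G .
\]
\end{theorem}

The case $G=\mathbb Z$, $r=1$, $p=q=n$ answers the question with $C=C(c,1)$, a constant that depends on $c$ alone and works in every characteristic. The case $r=0$ gives a constant that is uniform over all finite abelian groups and all fields. The proof is by contradiction and gives no value for $C(c,r)$.

Section~\ref{sec:idea} shows the mechanism of the proof in a model case. Section~\ref{sec:reduction} reduces the theorem, by elementary arguments, to a statement about most pairs in a finite box (Proposition~\ref{prop:box}). Sections~\ref{sec:ultra}--\ref{sec:assembly} prove that statement in an ultrapower; the facts from logic that this requires are recalled in Section~\ref{sec:ultra}. Section~\ref{sec:complements} contains consequences.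

Throughout we identify $\operatorname{Mat}(p\times q,K)$ with $V\otimes V'$, where $V=K^p$ and $V'=K^q$, by letting $v\otimes v'$ correspond to the matrix $vv'^{T}$. The rank of a matrix is then the least number of terms in an expression $\sum_i v_i\otimes v_i'$.

\section{The cocycle identity on a tetrahedron}\label{sec:idea}

If $f=h-g$ with $h$ a homomorphism, then $d(x,y)=g(x)+g(y)-g(x+y)$. Conversely, if $g$ satisfies this identity, then $f+g$ is a homomorphism. So the task is to find $g$ of bounded rank from $d$: to split $d(x,y)$ into a part that depends only on $x$, a part that depends only on $y$ and a part that depends only on $x+y$.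

The only relations available are those that every defect satisfies. One is symmetry, $d(x,y)=d(y,x)$. The other involves three elements. For $(x,y,z)\in G^3$ put
\[
u=x+y,\qquad v=y+z,\qquad w=x+y+z .
\]
Both $d(x,y)+d(u,z)$ and $d(y,z)+d(x,v)$ are equal to $f(w)-f(x)-f(y)-f(z)$. To organize this identity, take a tetrahedron with vertices $0,1,2,3$, thought of as placed at $0,\ x,\ x+y,\ x+y+z$, and let $s_{ij}\in G$ be the position of $j$ minus the position of $i$. Thus $s_{ij}+s_{jk}=s_{ik}$, $s_{ji}=-s_{ij}$, and
\[
s_{01}=x,\quad s_{12}=y,\quad s_{23}=z,\quad s_{02}=u,\quad s_{13}=v,\quad s_{03}=w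
\]
(Figure~\ref{fig:tetra}). An \emph{edge} is a $2$-element and a \emph{face} a $3$-element subset of $\{0,1,2,3\}$; we write $ij$ and $ijk$. To the face $F=ijk$ with $i<j<k$ attach $T_F=d(s_{ij},s_{jk})$, so that $T_{012}=d(x,y)$, $T_{023}=d(u,z)$, $T_{123}=d(y,z)$, $T_{013}=d(x,v)$. The \emph{cocycle identity} reads
\begin{equation}\label{eq:cocycle}
T_{012}+T_{023}-T_{123}-T_{013}=0 .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node (a) at (0,0) {$0$};
\node (b) at (2.2,1.2) {$1$};
\node (c) at (4.4,0) {$2$};
\node (d) at (2.2,3.6) {$3$};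
\draw[->] (a) -- node[above] {$x$} (b);
\draw[->] (b) -- node[above] {$y$} (c);
\draw[->] (c) -- node[right] {$z$} (d);
\draw[->] (a) -- node[below] {$u=x+y$} (c);
\draw[->] (b) -- node[right,pos=0.35] {$v$} (d);
\draw[->] (a) -- node[left] {$w$} (d);
\end{tikzpicture}
\caption{The tetrahedron of a triple $(x,y,z)$, with $u=x+y$, $v=y+z$, $w=x+y+z$. Each edge carries a group element, and each of the four faces $012$, $023$, $123$, $013$ carries a value of the defect: $d(x,y)$, $d(u,z)$, $d(y,z)$, $d(x,v)$.}
\label{fig:tetra}
\end{figure}

Each $T_F$ is a sum of at most $c$ products $b\otimes b'$, and the vectors $b,b'$ are functions of the face $F$. Some of them may depend on one edge of $F$ only. The next example solves \eqref{eq:cocycle} when vectors that depend on different edges or faces are unrelated.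

\begin{example}[the free case]\label{ex:free}
Suppose $V=\bigoplus_eV_e\oplus\bigoplus_FV_F$, with one summand for each edge and each face, and similarly for $V'$. Let $W_F=V_F\oplus\bigoplus_{e\subset F}V_e$, define $W_F'$ in the same way, and let $T_F\in W_F\otimes W'_F$ satisfy \eqref{eq:cocycle}. Decompose $V\otimes V'$ into the blocks $V_a\otimes V'_b$, where $a$ and $b$ are edges or faces. The tensor $T_F$ can have a component in this block only if $a\subset F$ and $b\subset F$. If $a$ or $b$ is a face, or if $a$ and $b$ are distinct edges, at most one face contains both; then \eqref{eq:cocycle} has at most one term in the block, and this term vanishes. In a block $V_e\otimes V'_e$ exactly two faces contribute, and their contributions cancel. The edge $01$ lies in $012$ and $013$, the edge $12$ in $012$ and $123$, the edge $02$ in $012$ and $023$. Reading off the signs in \eqref{eq:cocycle}, we find $\tau_x\in V_{01}\otimes V'_{01}$, $\tau_y\in V_{12}\otimes V'_{12}$, $\tau_u\in V_{02}\otimes V'_{02}$ with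
\[
T_{012}=\tau_x+\tau_y-\tau_u,
\]
where $\tau_x$ is also the $01$-component of $T_{013}=d(x,v)$, $\tau_y$ the $12$-component of $T_{123}=d(y,z)$, and $\tau_u$ the $02$-component of $T_{023}=d(u,z)$. So the part of $d(x,\cdot)$ that belongs to $x$ does not change when $y$ is replaced by $v$, and the same rule, ``take the part of $d(s,\cdot)$ that belongs to $s$'', produces all three of $\tau_x,\tau_y,\tau_u$. This rule is the function $g$. For instance, if $G$ is finite, $V=V'$ has a basis $(\mathbf e_s)_{s\in G}$ and $f(s)=-\mathbf e_s\otimes\mathbf e_s$, then for six distinct elements $x,y,z,u,v,w$ we are in this situation with $V_{01}=K\mathbf e_x$, and so on, and $\tau_s=\mathbf e_s\otimes\mathbf e_s$.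
\end{example}

Vectors attached to different edges need not be independent, and then \eqref{eq:cocycle} has one more kind of solution.

\begin{example}[the bilinear solution]\label{ex:bilinear}
Let $\alpha:G\to V$ and $\beta:G\to V'$ be homomorphisms, and let $x,y,z$ be such that $\alpha(x),\alpha(y),\alpha(z)$ are linearly independent, and $\beta(x),\beta(y),\beta(z)$ as well. The six vectors $\alpha(s_{ij})$ span a space of dimension three only. Such relations do occur: $f(s)=\alpha(s)\otimes\beta(s)$ has defect $\alpha(s)\otimes\beta(t)+\alpha(t)\otimes\beta(s)$ at $(s,t)$, of rank at most $2$. Now put $T_{ijk}=\alpha(s_{ij})\otimes\beta(s_{jk})$. Then \eqref{eq:cocycle} holds, since both $T_{012}+T_{023}$ and $T_{123}+T_{013}$ equal $\alpha(x)\otimes\beta(y)+\alpha(x)\otimes\beta(z)+\alpha(y)\otimes\beta(z)$. But $T_{012}=\alpha(x)\otimes\beta(y)$ is not a combination of the tensors $\alpha(s)\otimes\beta(s)$ for $s=x,y,u$: the term $\alpha(y)\otimes\beta(x)$ forces the coefficient for $s=u$ to vanish, and then $\alpha(x)\otimes\beta(y)$ does not occur. What excludes this solution is symmetry: $\alpha(x)\otimes\beta(y)\ne\alpha(y)\otimes\beta(x)$,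 so $(s,t)\mapsto\alpha(s)\otimes\beta(t)$ is not the defect of a map on $G$.
\end{example}

On a noncommutative group the bilinear solution can be a defect, and the uniform bound that Theorem~\ref{thm:main} gives for finite abelian groups is lost.

\begin{example}[commutativity cannot be dropped]\label{ex:heisenberg}
Let $\ell$ be a prime, $K=\mathbb F_\ell$, and let $\mathcal H_n=K^n\times K^n\times\operatorname{Mat}(n\times n,K)$ with the product
\[
(a,b,t)(a',b',t')=(a+a',\,b+b',\,t+t'+ab'^{T}).
\]
This is a finite group in which the elements $(0,0,t)$ are central and form a subgroup with abelian quotient, so it is $2$-step nilpotent. The map $f(a,b,t)=t$ satisfies $f(\gamma\gamma')-f(\gamma)-f(\gamma')=ab'^T$ for $\gamma=(a,b,t)$, $\gamma'=(a',b',t')$, which has rank at most $1$. From $(a,0,0)(0,b,0)=(a,b,ab^T)$ and $(0,b,0)(a,0,0)=(a,b,0)$ we see that $(0,0,ab^T)$ is a commutator. Every matrix is a sum of matrices $ab^T$, so every $(0,0,t)$ lies in the commutator subgroup, and every homomorphism $h$ from $\mathcal H_n$ to an additive group of matrices vanishes on it. Hence $\operatorname{rk}(f-h)=n$ at $(0,0,\mathrm{Id})$,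 for every $h$.
\end{example}

The proof of Theorem~\ref{thm:main} shows that these two examples describe the general situation, after two adjustments. First, some vectors depend on no edge at all; they span fixed subspaces $U\subset V$, $U'\subset V'$, and we work modulo $U\otimes V'+V\otimes U'$, whose elements have rank at most $\dim U+\dim U'$. Second, and this is the main difficulty, the phrase ``a vector that depends only on $x$'' has to be given a meaning. Every vector is the value at $x$ of some function on $G$, so one has to fix a list of functions first and then choose $x$ at random. The list must be short, since its length will bound the rank of $g$, but it must also be closed under all constructions used in the argument. In an ultrapower both demands can be met: we take a countable list closed under everything definable, and a compactness property then cuts it down to a finite one.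

\section{Reduction to most pairs in a box}\label{sec:reduction}

Random choices need a finite set to choose from. For $G=\mathbb Z^\rho\times T$ with $T$ finite and $R\in\mathbb N$, let
\[
B(R)=\{(a,t)\in\mathbb Z^\rho\times T:\ |a_i|\le R\text{ for all }i\}.
\]
Then $|B(R)|=(2R+1)^\rho|T|$, $-B(R)=B(R)$ and $B(R)+B(R')\subset B(R+R')$. The core of the paper is the following statement.

\begin{proposition}\label{prop:box}
For all $c,r\in\mathbb N$ there is $k\in\mathbb N$ with the following property. Let $K$ be a field, $V,V'$ finite-dimensional $K$-vector spaces, $G=\mathbb Z^\rho\times T$ with $\rho\le r$ and $T$ finite abelian, $f:G\to V\otimes V'$ a $c$-quasihomomorphism with defect $d$, and $N\ge1$. Then there are subspaces $U\subset V$ and $U'\subset V'$ of dimension at most $k$ and a map $g:B(2N)\to V\otimes V'$ with all values of rank at most $k$ such that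
\[
d(x,y)-g(x)-g(y)+g(x+y)\in U\otimes V'+V\otimes U'
\]
for at least $\frac{19}{20}|B(N)|^2$ pairs $(x,y)\in B(N)^2$.
\end{proposition}

So $f+g$ is additive on most pairs modulo a space of matrices of bounded rank. Two steps lead from here to the theorem: from most pairs in a large box to all elements of a small box, and from boxes to the whole group. The first is a majority vote.

\begin{lemma}\label{lem:majority}
Let $G=\mathbb Z^\rho\times T$ with $\rho\le r$ and $T$ finite abelian, let $R\ge1$ and $N\ge 10rR$, and let $Q$ be an abelian group. Let $\varphi:B(2N)\to Q$ satisfy $\varphi(x+y)=\varphi(x)+\varphi(y)$ for at least $\frac{19}{20}|B(N)|^2$ pairs $(x,y)\in B(N)^2$. Then there is a homomorphism $\hat h:G\to Q$ such that for every $s\in B(R)$ there is $x\in B(N)$ with $x+s\in B(N)$ and $\hat h(s)=\varphi(x+s)-\varphi(x)$.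
\end{lemma}

\begin{proof}
Write $B=B(N)$ and call a pair in $B^2$ \emph{good} if $\varphi$ is additive on it. Fix $s=(a,t)\in B(R)$. For each $i$, at most $|a_i|$ of the $2N+1$ integers $\xi\in[-N,N]$ have $\xi+a_i\notin[-N,N]$. So the proportion of $x\in B$ with $x+s\notin B$ is at most $rR/(2N+1)\le\frac1{20}$. For $x\in B$ with $x+s\in B$ put $D_s(x)=\varphi(x+s)-\varphi(x)$.

Consider five conditions on $(x,y)\in B^2$: $x+s\in B$; $y+s\in B$; $(x,y)$ is good; $(x+s,y)$ is good or not in $B^2$; $(x,y+s)$ is good or not in $B^2$. Each fails for a proportion at most $\frac1{20}$ of the pairs, the last two because translation is injective. When all five hold,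
\[
D_s(x)=\varphi(x+y+s)-\varphi(x+y)=D_s(y),
\]
where the first equality uses the good pairs $(x+s,y)$, $(x,y)$ and the second the good pairs $(x,y+s)$, $(x,y)$. All five hold for a proportion at least $\frac34$ of the pairs, so for some $y$ they hold for a proportion at least $\frac34$ of all $x$. Hence there is $h(s)\in Q$ such that $A_s=\{x\in B:x+s\in B,\ D_s(x)=h(s)\}$ has at least $\frac34|B|$ elements, and $h(s)$ is unique because $\frac34>\frac12$.

Let $s,s',s+s'\in B(R)$. Each of the sets $B\setminus A_s$, $B\setminus A_{s+s'}$ and $\{x\in B:x+s\in B\setminus A_{s'}\}$ has at most $\frac14|B|$ elements, so some $x\in B$ avoids all three. Then $x\in A_s\cap A_{s+s'}$ and $x+s\in A_{s'}$, and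
\[
h(s+s')=D_{s+s'}(x)=D_s(x)+D_{s'}(x+s)=h(s)+h(s').
\]
Let $\mathbf e_1,\dots,\mathbf e_\rho\in B(R)$ be the standard basis vectors of $\mathbb Z^\rho$, and define $\hat h(a,t)=\sum_ia_ih(\mathbf e_i)+h(0,t)$. Since $0\times T\subset B(R)$, the map $h$ is additive on $0\times T$, so $\hat h$ is a homomorphism and $h(0)=0$. Induction gives $h(j\mathbf e_i)=jh(\mathbf e_i)$ for $0\le j\le R$, and $h(j\mathbf e_i)+h(-j\mathbf e_i)=h(0)=0$ extends this to $|j|\le R$. For $(a,t)\in B(R)$ all partial sums of $a_1\mathbf e_1+\dots+a_\rho\mathbf e_\rho+(0,t)$ lie in $B(R)$, so $h(a,t)=\hat h(a,t)$. Any $x\in A_s$ has the required property.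
\end{proof}

The homomorphisms found on larger and larger boxes need not be compatible. Since a bound on rank is a polynomial condition, compatibility is not needed.

\begin{lemma}\label{lem:compact}
Let $G$ be a finitely generated abelian group, $V,V'$ finite-dimensional $K$-vector spaces, $f:G\to V\otimes V'$ any map and $C\in\mathbb N$. Suppose that for every finite $B\subset G$ there is a homomorphism $h:G\to V\otimes V'$ with $\operatorname{rk}(f(s)-h(s))\le C$ for all $s\in B$. Then there is one with $\operatorname{rk}(f(s)-h(s))\le C$ for all $s\in G$.
\end{lemma}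

\begin{proof}
The $K$-vector space $\operatorname{Hom}(G,V\otimes V')$ is finite-dimensional, because a homomorphism is determined by its values on finitely many generators. For each $s$ the map $h\mapsto h(s)$ is linear, so the minors of size $C+1$ of $f(s)-h(s)$ are polynomials in the coordinates of $h$, and they all vanish exactly when $\operatorname{rk}(f(s)-h(s))\le C$. By Hilbert's basis theorem the ideal generated by these minors for all $s\in G$ is generated by finitely many of them, which come from a finite set $B$. A homomorphism that works on $B$ is a common zero of these generators, hence of all the minors.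
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:box}]
Let $k$ be as in the proposition and $C(c,r)=4k+c$. Write $G=\mathbb Z^\rho\times T$. Every finite subset of $G$ lies in some $B(R)$ with $R\ge1$, so by Lemma~\ref{lem:compact} it suffices to find a homomorphism $H$ with $\operatorname{rk}(f-H)\le 4k+c$ on $B(R)$. Take $N=10(r+1)R$ and $U,U',g$ from the proposition. Let $J=U\otimes V'+V\otimes U'$ and $Q=(V\otimes V')/J$, and let $\varphi:B(2N)\to Q$ be the class of $f+g$. The defect of $f+g$ at $(x,y)$ is $d(x,y)-g(x)-g(y)+g(x+y)$, so Lemma~\ref{lem:majority} applies and gives $\hat h:G\to Q$. Choose a $K$-linear map $\sigma:Q\to V\otimes V'$ that is a section of the projection, and let $H=\sigma\circ\hat h$, a homomorphism. For $s\in B(R)$ take $x$ as in the lemma. Then $H(s)\equiv(f+g)(x+s)-(f+g)(x)$ modulo $J$, and $f(s)=f(x+s)-f(x)-d(s,x)$, so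
\[
f(s)-H(s)\in -g(x+s)+g(x)-d(s,x)+J .
\]
Elements of $J$ have rank at most $2k$, so $\operatorname{rk}(f(s)-H(s))\le k+k+c+2k$.
\end{proof}

\section{The ultrapower, null sets and sampling}\label{sec:ultra}

Fix $c$ and $r$ and suppose that Proposition~\ref{prop:box} fails. Then for each $m\in\mathbb N$ there are data $K_m,V_m,V'_m,G_m=\mathbb Z^{\rho_m}\times T_m,f_m,N_m$ as in the proposition, with defect $d_m$, for which the conclusion fails with $k=m$. We combine the sequence into one limit object.

\subsection*{Internal objects}
The cumulative hierarchy of sets is defined by $\mathbb V_0=\emptyset$, $\mathbb V_{\alpha+1}=$ the power set of $\mathbb V_\alpha$, and unions at limit ordinals; every set lies in some level. Let $\lambda>\omega$ be a limit ordinal such that all the data lie in $\mathbb V_\lambda$. Then $\mathbb V_\lambda$ contains $\mathbb Z$ and $\mathbb Q$, and with sets $A,A'$ it contains their elements, their subsets, the product $A\times A'$, the power set of $A$, all functions $A\to A'$ and the set of these functions. A \emph{formula} is a first-order formula in the language with the single relation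 $\in$. Statements such as ``$v$ is a $K$-linear combination of $v_1,v_2,v_3$'' or ``$A,D$ are finite and $|A|\ge\frac13|D|$'' are expressed by formulas and have their usual meaning in $\mathbb V_\lambda$.

Let $\mathcal U$ be a nonprincipal ultrafilter on $\mathbb N$: a family of infinite subsets of $\mathbb N$ that is closed under finite intersections and supersets and contains, for each $S\subset\mathbb N$, either $S$ or its complement. A property holds for \emph{most} $m$ if the set of such $m$ is in $\mathcal U$. The ultrapower $\mathfrak A$ consists of the classes $[a_m]$ of sequences in $\mathbb V_\lambda$, two sequences being identified if they agree for most $m$, with $[a_m]\in[b_m]$ if $a_m\in b_m$ for most $m$. Elements of $\mathfrak A$ are called \emph{internal}. We identify an internal set $A=[A_m]$ with the set of all $[a_m]$ such that $a_m\in A_m$ for most $m$, and an internal function $[\psi_m]$ with the map $[a_m]\mapsto[\psi_m(a_m)]$. An integer or rational number is identified with the class of the constant sequence. We use four facts.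

\begin{itemize}
\item[(U1)] \emph{\L o\'s's theorem.} A formula $\varphi([a_m],[b_m],\dots)$ holds in $\mathfrak A$ if and only if $\varphi(a_m,b_m,\dots)$ holds in $\mathbb V_\lambda$ for most $m$.
\item[(U2)] \emph{Internal definition.} If $A=[A_m]$ is an internal set and $\varphi$ is a formula with parameters in $\mathfrak A$, then $\{a\in A:\varphi(a)\}$ is internal. By (U1) it is the class of the sets $\{a\in A_m:\varphi(a)\}$, formed with the $m$-th parameters, and these lie in $\mathbb V_\lambda$.
\item[(U3)] \emph{Countable saturation.} If $A^1\supset A^2\supset\cdots$ are nonempty internal sets, then $\bigcap_jA^j\ne\emptyset$. Indeed, for each $m$ let $j(m)$ be the largest $j\le m$ with $A^1_m\cap\dots\cap A^j_m\ne\emptyset$, and pick $a_m$ in this intersection (arbitrarily if there is no such $j$). For fixed $j$, most $m$ satisfy $m\ge j$ and $A^1_m\cap\dots\cap A^j_m\neq\emptyset$, hence $j(m)\ge j$ and $a_m\in A_m^j$.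
\item[(U4)] \emph{Countable elementary substructures.} Every countable subset of $\mathfrak A$ lies in a countable $\mathfrak M\subset\mathfrak A$ with the \emph{witness property}: if $\varphi(\gamma)$ is a formula with parameters in $\mathfrak M$ and $\varphi(\gamma)$ holds in $\mathfrak A$ for some $\gamma$, then it holds for some $\gamma\in\mathfrak M$. (Add one witness for each of the countably many such formulas and repeat countably often.) In particular every object that is uniquely defined by a formula with parameters in $\mathfrak M$ lies in $\mathfrak M$.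
\end{itemize}

Let $K=[K_m]$, $V=[V_m]$, $V'=[V'_m]$, $G=[G_m]$, $\mathcal T=[V_m\otimes V'_m]$, $d=[d_m]:G^2\to\mathcal T$, and $B_j=[B(jN_m)]\subset G$ for $j=1,2,6$. By (U1), $K$ is a field, $V,V',\mathcal T$ are $K$-vector spaces, $G$ is an abelian group, and $d$ is symmetric and satisfies \eqref{eq:cocycle}. The words ``finite'', ``span'' and ``dimension'' keep their ordinary meaning; typically $V$ has infinite dimension over $K$. From $4N+1\le2(2N+1)$, $12N+1\le3(4N+1)$ and $\rho_m\le r$ we get, for all $m$,
\begin{equation}\label{eq:doubling}
|B(2N_m)|\le2^r|B(N_m)|,\qquad|B(6N_m)|\le3^r|B(2N_m)| .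
\end{equation}

The symbol $V\otimes V'$ denotes the ordinary tensor product over $K$. The map $V\otimes V'\to\mathcal T$ given by $[v_m]\otimes[v'_m]\mapsto[v_m\otimes v'_m]$ is injective: write an element as $\sum_{i\le q}v_i\otimes v_i'$ with $v_1,\dots,v_q$ independent; by (U1) the $m$-th components of the $v_i$ are independent for most $m$, so if the image is $0$, the $m$-th components of all $v'_i$ vanish for most $m$. We regard $V\otimes V'$ as a subspace of $\mathcal T$.

Fix a countable $\mathfrak M\subset\mathfrak A$ as in (U4) containing $K,V,V',G,\mathcal T$ with their operations, the map $\otimes$, $d$ and $B_1,B_2,B_6$. For each $m$ there are functions $b_{i,m}:G_m^2\to V_m$ and $b'_{i,m}:G_m^2\to V'_m$ $(1\le i\le c)$ with $d_m=\sum_ib_{i,m}\otimes b'_{i,m}$. By (U1) and the witness property there are internal functions $b_i:G^2\to V$, $b_i':G^2\to V'$ \emph{in $\mathfrak M$} with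
\begin{equation}\label{eq:bi}
d(s,t)=\sum_{i\le c}b_i(s,t)\otimes b_i'(s,t)\qquad(s,t\in G).
\end{equation}
This is the only use of the rank bound on $d$ in the proof of Proposition~\ref{prop:box}. The functions that belong to $\mathfrak M$ are the countable list announced in Section~\ref{sec:idea}. Note that an internal set in $\mathfrak M$, such as $G$, will in general have elements that are not in $\mathfrak M$.

\subsection*{Null sets}
Call $\Omega=[\Omega_m]$ a \emph{sample space} if $\Omega_m$ is finite and nonempty for most $m$. Every sequence in $[0,1]$ has a unique limit along $\mathcal U$, the number whose every neighborhood contains most terms. For internal $A\subset\Omega$ let $\mu(A)=\lim_{\mathcal U}|A_m|/|\Omega_m|$; this is finitely additive, and $\mu(\Omega)=1$. An arbitrary subset $S\subset\Omega$ is \emph{null} if for every real $\varepsilon>0$ it is covered by countably many internal sets $A^i\subset\Omega$ with $\sum_i\mu(A^i)\le\varepsilon$. A countable union of null sets is null (use $\varepsilon/2^j$ for the $j$-th set).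

\begin{lemma}\label{lem:measure}
Let $\Omega,\Omega'$ be sample spaces.
\begin{itemize}
\item[(a)] If $\psi:\Omega\to\Omega'$ is internal and injective and $|\Omega'_m|\le L|\Omega_m|$ for most $m$, with $L$ a fixed number, then $\mu(\psi^{-1}A)\le L\mu(A)$ for internal $A\subset\Omega'$, and preimages of null sets are null.
\item[(b)] If $A\subset\Omega\times\Omega'$ is internal, there is $v\in\Omega'$ with $\mu(\{p\in\Omega:(p,v)\in A\})\ge\mu(A)$.
\item[(c)] If $E$ and $S^1\subset S^2\subset\cdots$ are internal subsets of $\Omega$ and $E\setminus\bigcup_kS^k$ is null, then for every $\varepsilon>0$ there is $k$ with $\mu(S^k)\ge\mu(E)-\varepsilon$.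
\end{itemize}
\end{lemma}

\begin{proof}
(a) For most $m$, $|\psi_m^{-1}A_m|/|\Omega_m|\le|A_m|/|\Omega_m|\le L|A_m|/|\Omega'_m|$. (b) For each $m$ choose $v_m$ with the largest fiber. (c) Cover $E\setminus\bigcup_kS^k$ by internal sets $A^i$ with $\sum_i\mu(A^i)\le\varepsilon$. The internal sets $E\setminus(S^k\cup A^1\cup\dots\cup A^k)$ decrease and have empty intersection, so by (U3) one of them is empty. For that $k$, $\mu(E)\le\mu(S^k)+\varepsilon$.
\end{proof}

Part (c) is the compactness property that turns ``for almost every point there is a finite $k$'' into ``one finite $k$ serves most points''. The next lemma says that the countable set $\mathfrak M$ behaves like an infinite random sample: a property that a random $\gamma$ has with respect to a random $p$ is also possessed by some element of $\mathfrak M$.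

\begin{lemma}[sampling]\label{lem:sampling}
Let $A,D\in\mathfrak M$ be sample spaces and $\varphi(p,\gamma)$ a formula with parameters in $\mathfrak M$. Then
\[
S=\{(p,\gamma)\in A\times D:\ \varphi(p,\gamma)\text{ holds, and }\varphi(p,\gamma_0)\text{ fails for all }\gamma_0\in D\cap\mathfrak M\}
\]
is null in $A\times D$.
\end{lemma}

\begin{proof}
Let $\varepsilon\in(0,1)$ be rational and $k\ge1$. Let $A^\varepsilon=[A^\varepsilon_m]$, where $A^\varepsilon_m$ is the set of $p\in A_m$ such that $\varphi(p,\cdot)$ holds on at least $\varepsilon|D_m|$ elements of $D_m$. It is defined by a formula with parameters in $\mathfrak M$. For $p\in A_m^\varepsilon$, the proportion of tuples $(\gamma_1,\dots,\gamma_k)\in D_m^k$ for which all $\varphi(p,\gamma_i)$ fail is at most $(1-\varepsilon)^k$. Averaging over tuples, there is a tuple for which the set of $p\in A^\varepsilon_m$ with all $\varphi(p,\gamma_i)$ failing has at most $(1-\varepsilon)^k|A_m|$ elements. By (U1) the existence of such a tuple holds in $\mathfrak A$, and by the witness property there is one with $\gamma_1,\dots,\gamma_k\in D\cap\mathfrak M$. For this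 tuple,
\[
S\subset\{(p,\gamma):p\notin A^\varepsilon,\ \varphi(p,\gamma)\}\ \cup\ \bigl(\{p\in A^\varepsilon:\varphi(p,\gamma_i)\text{ fails for all }i\}\times D\bigr).
\]
The two sets are internal, of measure at most $\varepsilon$ and $(1-\varepsilon)^k$. Choose $\varepsilon$ small and then $k$ large.
\end{proof}

\section{Edge spaces, face spaces and merging}\label{sec:merging}

We can now say what it means for a vector to depend only on a group element. For $s\in G$ let
\[
W_s=\operatorname{span}_K\{\alpha(s):\ \alpha\in\mathfrak M\text{ an internal function }G\to V\}.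
\]
For $s=0$ this is the span of $V\cap\mathfrak M$: values $\alpha(0)$ lie in $\mathfrak M$, and constant functions with value in $V\cap\mathfrak M$ lie in $\mathfrak M$. So $W_0$ consists of the vectors that depend on nothing, and $W_0\subset W_s$ for all $s$. Also $W_{-s}=W_s$, since with $\alpha$ the function $t\mapsto\alpha(-t)$ is in $\mathfrak M$. Define $W'_s\subset V'$ in the same way, and put
\[
X_s=W_s\otimes W'_s,\qquad I=W_0\otimes V'+V\otimes W'_0 .
\]
The aim is to find $g(s)\in X_s$ with $d(x,y)\equiv g(x)+g(y)-g(x+y)$ modulo $I$.

For a triple $(x,y,z)\in G^3$ with the notation $s_{ij}$ of Section~\ref{sec:idea}, define the \emph{edge spaces} $W_{ij}=W_{s_{ij}}$ and the \emph{face spaces}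
\[
W_{ijk}=\operatorname{span}_K\{\beta(s_{ij},s_{jk}):\ \beta\in\mathfrak M\text{ an internal function }G^2\to V\},
\]
and $W'_{ij},W'_{ijk}$ likewise. These do not depend on the order of the indices. For faces, the pair belonging to one ordering is obtained from the pair belonging to another by a substitution $(s,t)\mapsto(a_1s+a_2t,a_3s+a_4t)$ with integers $a_i$, and composing a function in $\mathfrak M$ with such a substitution gives a function in $\mathfrak M$. Taking $\beta(s,t)=\alpha(s)$ shows $W_0\subset W_{ij}\subset W_{ijk}$. By \eqref{eq:bi},
\begin{equation}\label{eq:TinW}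
T_F\in W_F\otimes W'_F\qquad\text{for every face }F .
\end{equation}

In Example~\ref{ex:free} the intersections of these spaces were prescribed. Here we compute them for triples in general position.

\begin{definition}
A triple $(x,y,z)\in G^3$ is \emph{generic} if for every permutation $(i,j,k,l)$ of $(0,1,2,3)$ and every formula $\varphi$ with parameters in $\mathfrak M$ such that $\varphi(s_{jk},s_{kl},s_{ij})$ holds, there is $\gamma_0\in G\cap\mathfrak M$ such that $\varphi(s_{jk},s_{kl},\gamma_0)$ holds. It is \emph{bigeneric} if $(x,y,z)$ and $(y,x,z)$ are generic.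
\end{definition}

The pair $(s_{jk},s_{kl})$ describes the face opposite to the vertex $i$, and $s_{ij}$ describes the position of $i$ relative to it. Genericity says that $i$ can be moved to a position at a distance $\gamma_0\in\mathfrak M$ from $j$ without destroying a given first-order property. For example, if $s_{ij}=\beta(s_{jk},s_{kl})$ for a function $\beta\in\mathfrak M$, genericity forces $s_{ij}\in\mathfrak M$.

\begin{lemma}\label{lem:generic}
The triples in $B_2^3$ that are not bigeneric form a null set.
\end{lemma}

\begin{proof}
Fix a permutation and a formula $\varphi$. Each $s_{ij}$ is, up to sign, a sum of at most three of $x,y,z$, so $(x,y,z)\mapsto(s_{jk},s_{kl},s_{ij})$ maps $B_2^3$ to $B_6^3$. The map is internal, and it is injective because $s_{ij},s_{jk},s_{kl}$ determine all differences. Lemma~\ref{lem:sampling} with $A=B_6^2$ and $D=B_6$ gives a null set in $B_6^3$, whose preimage is null by Lemma~\ref{lem:measure}(a) and \eqref{eq:doubling}, with $L=27^r$. Outside this preimage the condition holds for the given permutation and $\varphi$. There are countably many such pairs, so the nongeneric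 triples form a null set. Its image under the bijection $(x,y,z)\mapsto(y,x,z)$ of $B_2^3$ is null too.
\end{proof}

A vector that is determined by the face opposite to $i$ does not see where $i$ is. If it also has an expression involving $i$, we may move $i$ next to another vertex $j$, and from the point of view of functions in $\mathfrak M$ a shift by an element of $\mathfrak M$ is no shift at all. This is the content of the next lemma, the only place where genericity is used.

\begin{lemma}[merging]\label{lem:merging}
Let $(x,y,z)$ be generic, $\{i,j,k,l\}=\{0,1,2,3\}$, and let $U$ be a sum of some of the edge and face spaces. Let $U^{i\to j}$ be obtained from $U$ by replacing the index $i$ by $j$ in every summand, where $W_{jj}=W_0$ and $W_{jjk}=W_{jk}$, $W_{jjl}=W_{jl}$ in any order of the indices. Then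
\[
W_{jkl}\cap U\subset U^{i\to j}.
\]
The same holds for the spaces in $V'$.
\end{lemma}

\begin{proof}
Put $\sigma_1=s_{jk}$, $\sigma_2=s_{kl}$, $\sigma=(\sigma_1,\sigma_2)$ and $\gamma=s_{ij}$. With $\alpha,\beta$ ranging over functions in $\mathfrak M$, the spaces whose index contains $i$ have the following generators.
\[
\begin{array}{c|cccccc}
\text{space}&W_{ij}&W_{ik}&W_{il}&W_{ijk}&W_{ijl}&W_{ikl}\\ \hline
\text{generators}&\alpha(\gamma)&\alpha(\gamma+\sigma_1)&\alpha(\gamma+\sigma_1+\sigma_2)&\beta(\gamma,\sigma_1)&\beta(\gamma,\sigma_1+\sigma_2)&\beta(\gamma+\sigma_1,\sigma_2)\\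
\text{after }i\to j&W_0&W_{jk}&W_{jl}&W_{jk}&W_{jl}&W_{jkl}
\end{array}
\]
If $\gamma$ is replaced by an element $\gamma_0\in G\cap\mathfrak M$, each generator becomes an element of the space in the last row: $\alpha(\gamma_0)\in V\cap\mathfrak M$, and functions such as $s\mapsto\alpha(\gamma_0+s)$, $s\mapsto\beta(\gamma_0,s)$, $(s,t)\mapsto\beta(\gamma_0+s,t)$ are in $\mathfrak M$. The spaces whose index does not contain $i$, and $W_0$, have generators that are values at $\sigma$ of functions in $\mathfrak M$; they do not involve $\gamma$.

Suppose $q\in W_{jkl}\cap U$ and $q\notin U^{i\to j}$. Then $q$ lies in the span $\mathcal B(\sigma)$ of finitely many generators of $W_{jkl}$ and in the span $\mathcal C(\sigma,\gamma)$ of finitely many generators of the summands of $U$. The space $\mathcal B(\sigma)\cap U^{i\to j}$ is finite-dimensional, so it lies in the span $\mathcal S(\sigma)\subset U^{i\to j}$ of finitely many generators of the summands of $U^{i\to j}$, all of which are values at $\sigma$ of functions in $\mathfrak M$. The statement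
\[
\mathcal B(\sigma)\cap\mathcal C(\sigma,\gamma)\not\subset\mathcal S(\sigma)
\]
says that some $K$-linear combination of the first finite list of vectors equals a combination of the second and is not a combination of the third. It is a formula in $\sigma_1,\sigma_2,\gamma$ whose parameters, namely $K,V,G$ and finitely many functions, lie in $\mathfrak M$, and it is true because of $q$. By genericity it remains true with $\gamma$ replaced by some $\gamma_0\in G\cap\mathfrak M$. But $\mathcal C(\sigma,\gamma_0)\subset U^{i\to j}$ by the first paragraph, so $\mathcal B(\sigma)\cap\mathcal C(\sigma,\gamma_0)\subset\mathcal B(\sigma)\cap U^{i\to j}\subset\mathcal S(\sigma)$, a contradiction.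
\end{proof}

We refer to an application of the lemma as ``merging $i\to j$''; the face space on the left is always the one opposite to $i$.

\section{Solving the cocycle identity at a generic triple}\label{sec:key}

This section is linear algebra over $K$, with Lemma~\ref{lem:merging} as input. Its result is the conclusion of Example~\ref{ex:free}, modulo $I$. We write $X_{ij}=X_{s_{ij}}$, so $X_{01}=X_x$, and so on.

\begin{proposition}\label{prop:key}
Let $(x,y,z)$ be bigeneric.
\begin{itemize}
\item[(i)] If $\tau_e\in X_e$ for each of the six edges $e$ and $\sum_e\tau_e\in I$, then $\tau_e\in I$ for all $e$.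
\item[(ii)] There are $\tau_x\in X_x$, $\tau_y\in X_y$, $\tau_u\in X_u$ with
\begin{align*}
d(x,y)&\in\tau_x+\tau_y-\tau_u+I, & d(x,v)&\in\tau_x+X_v+X_w+I,\\
d(y,z)&\in\tau_y+X_z+X_v+I, & d(u,z)&\in\tau_u+X_z+X_w+I .
\end{align*}
\end{itemize}
\end{proposition}

We use two standard facts on subspaces $A,B\subset V$ and $A',B'\subset V'$: the kernel of $V\otimes V'\to(V/A)\otimes(V'/A')$ is $A\otimes V'+V\otimes A'$, and $(A\otimes A')\cap(B\otimes B')=(A\cap B)\otimes(A'\cap B')$. A bar denotes passage to $\bar V=V/W_0$ and $\bar V'=V'/W_0'$, and to $\bar V\otimes\bar V'=(V\otimes V')/I$. All edge and face spaces contain $W_0$, so the bar commutes with their sums and intersections. Let $E=\sum_eW_e$ be the sum of the six edge spaces and $E_F=\sum_{e\subset F}W_e$; define $E',E'_F$ likewise. Until the last step only the genericity of $(x,y,z)$ is used, and every statement about subspaces of $V$ holds for $V'$ as well.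

\subsection*{From faces to edges}
In the free case a vector that belongs to a face and to none of its edges cannot occur in $T_F$, since no other face can cancel it. The face spaces have enough independence for the same conclusion.

\begin{lemma}\label{lem:faces}
For every face $F$, $\bar T_F\in\bar E_F\otimes\bar E'_F$.
\end{lemma}

\begin{proof}
We first derive three facts from Lemma~\ref{lem:merging}.
\begin{itemize}
\item[(a)] \emph{If $F_1,F_2,F_3$ are distinct faces, $q_\nu\in W_{F_\nu}$ and $q_1+q_2+q_3\in E$, then all $q_\nu\in E$.} The three faces have the form $ijk$, $ijl$, $ikl$. Merging $l\to i$ turns $W_{ijl},W_{ikl}$ into $W_{ij},W_{ik}$ and $E$ into $E_{ijk}$, so $W_{ijk}\cap(W_{ijl}+W_{ikl}+E)\subset E_{ijk}$. This treats the face $ijk$; merging $k\to i$ and $j\to i$ treats $ijl$ and $ikl$.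
\item[(b)] \emph{$W_F\cap E=E_F$.} Merging the fourth vertex into a vertex of $F$ turns $E$ into $E_F$, and $E_F\subset W_F\cap E$.
\item[(c)] \emph{$\bigcap_FW_F=W_0$.} Merging $1\to0$ gives $W_{023}\cap W_{012}\subset W_{02}$, merging $2\to1$ gives $W_{013}\cap W_{123}\subset W_{13}$, and merging $1\to3$ gives $W_{02}\cap W_{13}\subset W_{023}\cap W_{13}\subset W_0$.
\end{itemize}
By \eqref{eq:TinW}, the image of $T_F$ in $(V/E)\otimes V'$ can be written as $\sum_i\tilde v_i\otimes r_i$ with independent $\tilde v_i\in V/E$ and $r_i\in W'_F$. Let $R_F\subset W'_F$ be the span of the $r_i$. For a $K$-linear functional $\xi$ on $V'$, the vector $(1\otimes\xi)T_F\in W_F$ has image $\sum_i\xi(r_i)\tilde v_i$ in $V/E$, so it lies in $E$ if and only if $\xi$ vanishes on $R_F$. Suppose $\xi$ vanishes on $R_F$ for one face $F$. Applying $1\otimes\xi$ to \eqref{eq:cocycle}, we see that a signed sum of the three vectors $(1\otimes\xi)T_{F'}\in W_{F'}$, $F'\ne F$, lies in $E$. By (a) each of them lies in $E$, so $\xi$ vanishes on every $R_{F'}$. Since functionals separate a vector from a subspace not containing it, $R_{F'}\subset R_F$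 for all $F,F'$. So the four spaces $R_F$ are equal, and by (c) for $V'$ they lie in $W_0'$. Therefore $T_F$ maps to $0$ in $(V/E)\otimes\bar V'=(\bar V/\bar E)\otimes\bar V'$, that is, $\bar T_F\in\bar E\otimes\bar V'$. Exchanging the roles of $V$ and $V'$ gives $\bar T_F\in\bar V\otimes\bar E'$. Together with \eqref{eq:TinW} and (b),
\[
\bar T_F\in(\bar E\cap\bar W_F)\otimes(\bar E'\cap\bar W'_F)=\bar E_F\otimes\bar E'_F .\qedhere
\]
\end{proof}

\subsection*{Relations among the edge spaces}
The spaces $\bar W_e$ need not be independent. The part of $\bar W_e$ that takes part in relations is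
\[
P_e=\bar W_e\cap\sum_{e'\ne e}\bar W_{e'} .
\]
The next lemma says that all relations have the form $\alpha(s_{ij})+\alpha(s_{jk})=\alpha(s_{ik})$ seen in Example~\ref{ex:bilinear}. Let $\varepsilon_1,\varepsilon_2,\varepsilon_3$ be the standard basis of $K^3$ and $n_{ij}=\varepsilon_{i+1}+\dots+\varepsilon_j$ for $i<j$:
\[
n_{01}=\varepsilon_1,\quad n_{12}=\varepsilon_2,\quad n_{23}=\varepsilon_3,\quad n_{02}=\varepsilon_1+\varepsilon_2,\quad n_{13}=\varepsilon_2+\varepsilon_3,\quad n_{03}=\varepsilon_1+\varepsilon_2+\varepsilon_3 .
\]
For $i<j<k$ we have $n_{ij}+n_{jk}=n_{ik}$, so $H_F=\operatorname{span}\{n_e:e\subset F\}$ is a plane. If $\xi_1,\xi_2,\xi_3$ are the coordinates on $K^3$, the planes $H_{012},H_{123},H_{023},H_{013}$ are given by $\xi_3=0$, $\xi_1=0$, $\xi_1=\xi_2$, $\xi_2=\xi_3$. They are distinct in every characteristic, so $H_F\cap H_{F'}=Kn_e$ for distinct faces $F,F'$ with common edge $e$.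

\begin{lemma}\label{lem:edges}
Let $D=\sum_eP_e$ and choose complements $\bar W_e=P_e\oplus Q_e$.
\begin{itemize}
\item[(a)] If $e,e',e''$ are the edges of a face, then $P_e=\bar W_e\cap(\bar W_{e'}+\bar W_{e''})$.
\item[(b)] There are a vector space $\Pi$ and an identification $D=\Pi\otimes K^3$ under which $P_e=\Pi\otimes n_e$ for all six edges.
\item[(c)] $\bar E=D\oplus\bigoplus_eQ_e$, and $\bar E_F=(\Pi\otimes H_F)\oplus\bigoplus_{e\subset F}Q_e$ for every face $F$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $e=ij$, let the face be $ijk$ and let $l$ be the fourth vertex. Merging $l\to k$ turns the spaces of the edges $ik,jk,il,jl,kl$ into $W_{ik},W_{jk},W_{ik},W_{jk},W_0$. Since $W_{ij}\subset W_{ijk}$, this gives $P_e\subset\bar W_{ik}+\bar W_{jk}$. The reverse inclusion in (a) holds by definition of $P_e$.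

(b) First, $\bar W_e\cap\bar W_{e'}=0$ for $e\ne e'$: write $e=ij$ with $i\notin e'$; then $W_{e'}\subset W_{jkl}$, and merging $i\to j$ gives $W_{jkl}\cap W_{ij}\subset W_0$. Next, let $e,e',e''$ be the edges of a face. If $q=a+b$ with $q\in\bar W_e$, $a\in\bar W_{e'}$, $b\in\bar W_{e''}$, then each of the three vectors lies in the sum of the other two edge spaces, so $q\in P_e$, $a\in P_{e'}$, $b\in P_{e''}$. With (a) this gives $P_e\subset P_{e'}\oplus P_{e''}$. The projection $P_e\to P_{e'}$ is injective, since its kernel is $P_e\cap P_{e''}=0$. It is surjective: by (a) for $e'$, any $a\in P_{e'}$ has the form $q-b$ with $q\in\bar W_e$, $b\in\bar W_{e''}$, and then $q\in P_e$, $b\in P_{e''}$. The same holds for the projection to $P_{e''}$, so $P_e$ is the graph of an isomorphism $P_{e'}\to P_{e''}$.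

In particular $P_{02}=\{a+\phi a:a\in P_{01}\}$ and $P_{13}=\{b+\phi'b:b\in P_{12}\}$ for isomorphisms $\phi:P_{01}\to P_{12}$, $\phi':P_{12}\to P_{23}$, and $P_{03}\subset P_{01}+P_{13}$. Hence $D=P_{01}+P_{12}+P_{23}$. This sum is direct, because $P_{01}\cap P_{12}=0$ and $P_{23}\cap(P_{01}+P_{12})\subset\bar W_{012}\cap\bar W_{23}=0$ by merging $3\to2$. An element of $P_{03}$ has the form $a+(b+\phi'b)$ with $a\in P_{01}$, $b\in P_{12}$ (face $013$), and also the form $(a'+\phi a')+\tilde c$ with $a'\in P_{01}$, $\tilde c\in P_{23}$ (face $023$). Comparing components gives $a'=a$ and $b=\phi a$, so the element is $a+\phi a+\phi'\phi a$; and $a$ runs through all of $P_{01}$, because $P_{03}\to P_{01}$ is surjective. Put $\Pi=P_{01}$ and identify $a\otimes\varepsilon_1,a\otimes\varepsilon_2,a\otimes\varepsilon_3$ with $a,\phi a,\phi'\phi a$. Then $P_e=\Pi\otimes n_e$ for all $e$.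

(c) The spaces $D$ and $Q_e$ span $\bar E$. Suppose $\sum_eq_e+\sum_ep_e=0$ with $q_e\in Q_e$, $p_e\in P_e$. For each $e$, the vector $q_e+p_e\in\bar W_e$ lies in the sum of the other edge spaces, hence in $P_e$, so $q_e=0$. Finally $\sum_{e\subset F}P_e=\Pi\otimes H_F$.
\end{proof}

Let $P'_e,Q'_e,D',\Pi'$ be the corresponding spaces in $\bar V'$. Then $\bar E\otimes\bar E'$ is the direct sum of the \emph{blocks}
\[
Q_e\otimes Q'_{e'},\qquad Q_e\otimes D',\qquad D\otimes Q'_{e'},\qquad D\otimes D'=(\Pi\otimes\Pi')\otimes(K^3\otimes K^3).
\]
For a face $F=ijk$ with $i<j<k$ let $\omega_F=n_{ij}\otimes n_{jk}$, so that $P_{ij}\otimes P'_{jk}=(\Pi\otimes\Pi')\otimes\omega_F$. Although the edge spaces are dependent, their tensor squares are not.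

\begin{lemma}\label{lem:independent}
\begin{itemize}
\item[(a)] The six spaces $\bar W_e\otimes\bar W'_e$ are independent.
\item[(b)] For a face $F=ijk$ with $i<j<k$, the tensors $n_e\otimes n_e$ $(e\subset F)$ and $\omega_F$ form a basis of $H_F\otimes H_F$, and the four spaces $\bar W_e\otimes\bar W_e'$ $(e\subset F)$ and $P_{ij}\otimes P'_{jk}$ are independent.
\end{itemize}
\end{lemma}

\begin{proof}
The six tensors $n_e\otimes n_e$ are independent in $K^3\otimes K^3$. Indeed, in a linear relation $\varepsilon_1\otimes\varepsilon_3$ occurs only for $e=03$, so this coefficient is $0$. Then $\varepsilon_1\otimes\varepsilon_2$ occurs only for $02$ and $\varepsilon_2\otimes\varepsilon_3$ only for $13$, so these coefficients are $0$, and the three tensors $\varepsilon_i\otimes\varepsilon_i$ remain. For a face, let $n=n_{ij}$, $n'=n_{jk}$, a basis of $H_F$. In a relation among $n\otimes n$, $n'\otimes n'$, $(n+n')\otimes(n+n')$, $n\otimes n'$, the tensor $n'\otimes n$ occurs only in the third, and the other three are basis tensors. So the four are independent, and $\dim H_F\otimes H_F=4$.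

The space $\bar W_e\otimes\bar W'_e$ is the direct sum of $Q_e\otimes Q'_e$, $Q_e\otimes P_e'$, $P_e\otimes Q'_e$ and $(\Pi\otimes\Pi')\otimes n_e\otimes n_e$, which lie in the blocks $Q_e\otimes Q_e'$, $Q_e\otimes D'$, $D\otimes Q'_e$ and $D\otimes D'$. The first three blocks receive a contribution from the edge $e$ only, so in a relation among the spaces in (a) or (b) these components vanish. In the block $D\otimes D'$ the relation is one among the tensors just considered, with coefficients in $\Pi\otimes\Pi'$, so these components vanish too.
\end{proof}

\subsection*{The general solution}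
We now solve \eqref{eq:cocycle} block by block. The solution is a sum of a free part, as in Example~\ref{ex:free}, and a bilinear part, as in Example~\ref{ex:bilinear}.

\begin{lemma}\label{lem:solution}
There are $S\in\Pi\otimes\Pi'$ and $\tau^e_F\in\bar W_e\otimes\bar W'_e$ for $e\subset F$ such that for every face $F$
\begin{equation}\label{eq:solution}
\bar T_F=\sum_{e\subset F}\tau^e_F+S\otimes\omega_F ,
\end{equation}
and
\begin{equation}\label{eq:match}
\tau^{01}_{012}=\tau^{01}_{013},\qquad\tau^{12}_{012}=\tau^{12}_{123},\qquad\tau^{02}_{012}=-\tau^{02}_{023}.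
\end{equation}
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:faces} and~\ref{lem:edges}(c), $\bar T_F$ has components only in blocks whose edges lie in $F$, and each factor in $D$ or $D'$ lies in $\Pi\otimes H_F$ or $\Pi'\otimes H_F$.

\emph{Blocks $Q_e\otimes Q'_{e'}$.} For $e\ne e'$ at most one face contains both edges, so by \eqref{eq:cocycle} all components in this block vanish. For $e=e'$ the block is contained in $\bar W_e\otimes\bar W'_e$.

\emph{Blocks $Q_e\otimes D'$ and $D\otimes Q'_e$.} Exactly two faces $F,F'$ contain $e$. Their components in $Q_e\otimes D'$ lie in $Q_e\otimes\Pi'\otimes H_F$ and $Q_e\otimes\Pi'\otimes H_{F'}$ and agree up to sign, so they lie in $Q_e\otimes\Pi'\otimes n_e=Q_e\otimes P'_e\subset\bar W_e\otimes\bar W'_e$. With the factors exchanged, the components in $D\otimes Q'_e$ lie in $P_e\otimes Q'_e\subset\bar W_e\otimes\bar W'_e$.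

\emph{Block $D\otimes D'$.} The component $t_F$ of $\bar T_F$ lies in $(\Pi\otimes\Pi')\otimes H_F\otimes H_F$. By Lemma~\ref{lem:independent}(b), $t_F=\sum_{e\subset F}a^e_F\otimes n_e\otimes n_e+S_F\otimes\omega_F$ with $a_F^e,S_F\in\Pi\otimes\Pi'$, and $a^e_F\otimes n_e\otimes n_e\in P_e\otimes P'_e\subset\bar W_e\otimes\bar W'_e$. To compare the $S_F$, apply the map $K^3\otimes K^3\to\Lambda^2K^3$, $n\otimes n'\mapsto n\wedge n'$, which kills all $n\otimes n$. The relation $t_{012}+t_{023}=t_{123}+t_{013}$ becomes
\[
S_{012}\otimes(\varepsilon_1\wedge\varepsilon_2)+S_{023}\otimes\bigl((\varepsilon_1+\varepsilon_2)\wedge\varepsilon_3\bigr)=S_{123}\otimes(\varepsilon_2\wedge\varepsilon_3)+S_{013}\otimes\bigl(\varepsilon_1\wedge(\varepsilon_2+\varepsilon_3)\bigr).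
\]
The elements $\varepsilon_1\wedge\varepsilon_2$, $\varepsilon_1\wedge\varepsilon_3$, $\varepsilon_2\wedge\varepsilon_3$ form a basis of $\Lambda^2K^3$ in every characteristic, and their coefficients give $S_{012}=S_{013}$, $S_{023}=S_{013}$, $S_{023}=S_{123}$. So all $S_F$ equal one element $S$, which proves \eqref{eq:solution}.

Since
\[
\omega_{012}+\omega_{023}-\omega_{123}-\omega_{013}=\varepsilon_1\otimes\varepsilon_2+(\varepsilon_1+\varepsilon_2)\otimes\varepsilon_3-\varepsilon_2\otimes\varepsilon_3-\varepsilon_1\otimes(\varepsilon_2+\varepsilon_3)=0,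
\]
the terms with $S$ drop out of \eqref{eq:cocycle}. By Lemma~\ref{lem:independent}(a), for each edge the two remaining terms cancel. The faces $012,023$ carry the sign $+$ and $123,013$ the sign $-$, which gives \eqref{eq:match}.
\end{proof}

\subsection*{Symmetry removes the bilinear part}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
The image of $X_e$ in $(V\otimes V')/I$ is $\bar W_e\otimes\bar W'_e$, so (i) is Lemma~\ref{lem:independent}(a).

For (ii) we show that $S=0$. Within the face $012$ alone, $\bar T_{012}$ can be expanded with the bilinear term at $\varepsilon_1\otimes\varepsilon_2$ or at $\varepsilon_2\otimes\varepsilon_1$, at the cost of changing the term at $u$; so symmetry of $d(x,y)$ gives nothing until the term at $u$ is pinned down by another face. We therefore apply Lemma~\ref{lem:solution} also to the generic triple $(y,x,z)$ and mark its data by a tilde. Its edges $01,12,02,23,03$ carry $y,x,u,z,w$. Its face $023$ has $\tilde T_{023}=d(u,z)=T_{023}$, and its face $012$ has $\tilde T_{012}=d(y,x)=d(x,y)=T_{012}$.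

The spaces $\bar W_s,\bar W_s'$ depend only on $s\in G$. By Lemma~\ref{lem:edges}(a), applied with the faces $023$ and $012$ of both triples, $\tilde P_{02}=\bar W_u\cap(\bar W_z+\bar W_w)=P_{02}$, $\tilde P_{23}=\bar W_z\cap(\bar W_u+\bar W_w)=P_{23}$, $\tilde P_{01}=\bar W_y\cap(\bar W_x+\bar W_u)=P_{12}$, $\tilde P_{12}=\bar W_x\cap(\bar W_y+\bar W_u)=P_{01}$, and the same in $\bar V'$. So the two expansions \eqref{eq:solution} of $\bar T_{023}$ have their summands in the same four spaces, which are independent by Lemma~\ref{lem:independent}(b). Hence $\tilde\tau^{02}_{023}=\tau^{02}_{023}$, and by \eqref{eq:match} for both triples $\tilde\tau^{02}_{012}=\tau^{02}_{012}$. Subtract the two expansions of $\bar T_{012}$. The terms at $u$ cancel, and the bilinear term $\tilde\pi$ of the second triple lies in $\tilde P_{01}\otimes\tilde P'_{12}=P_{12}\otimes P'_{01}=(\Pi\otimes\Pi')\otimes\varepsilon_2\otimes\varepsilon_1$. Thus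
\[
S\otimes\varepsilon_1\otimes\varepsilon_2-\tilde\pi\in\bar W_{01}\otimes\bar W'_{01}+\bar W_{12}\otimes\bar W'_{12}.
\]
In the block $D\otimes D'$ of the triple $(x,y,z)$, elements of the right side have components only at $\varepsilon_1\otimes\varepsilon_1$ and $\varepsilon_2\otimes\varepsilon_2$. The coefficient of $\varepsilon_1\otimes\varepsilon_2$ gives $S=0$.

Let $\tau_x\in X_x$, $\tau_y\in X_y$, $\tau_u\in X_u$ be lifts of $\tau^{01}_{012}=\tau^{01}_{013}$, $\tau^{12}_{012}=\tau^{12}_{123}$ and $-\tau^{02}_{012}=\tau^{02}_{023}$. Then the four statements in (ii) are \eqref{eq:solution} with $S=0$ for the faces $012$, $013$, $123$, $023$.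
\end{proof}

\section{From generic triples to one function}\label{sec:assembly}

The tensors in Proposition~\ref{prop:key} depend on the whole triple, their ranks are finite but not bounded, and the spaces $X_s$ and $I$ are not internal. To return to the finite level we need a single internal function $g$ of bounded rank. For this we exhaust $X_s$ and $I$ by internal pieces. List the elements of $V\cap\mathfrak M$ as $v_1,v_2,\dots$ and the internal functions $G\to V$ in $\mathfrak M$ as $\alpha_1,\alpha_2,\dots$, with repetitions if necessary, and similarly $v'_i,\alpha'_i$ for $V'$. For $k\ge1$ let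
\begin{align*}
X^k_s&=\operatorname{span}(\alpha_1(s),\dots,\alpha_k(s))\otimes\operatorname{span}(\alpha'_1(s),\dots,\alpha'_k(s)),\\
I^k&=\operatorname{span}(v_1,\dots,v_k)\otimes V'+V\otimes\operatorname{span}(v'_1,\dots,v'_k).
\end{align*}
These spaces increase with $k$, with unions $X_s$ and $I$. Membership in $X^k_s$ means being a $K$-linear combination of the $k^2$ tensors $\alpha_i(s)\otimes\alpha'_j(s)$, and membership in $I^k$ means having the form $\sum_{i\le k}(v_i\otimes a'_i+a_i\otimes v'_i)$ with $a_i\in V$, $a'_i\in V'$. Both are expressed by formulas, so by (U2) the sets defined below are internal.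

\begin{proof}[Proof of Proposition~\ref{prop:box}]
We continue with the sequence of counterexamples from Section~\ref{sec:ultra}. Let $\varepsilon=2^{-r}/200$ and $\Omega=B_2\times B_1\times B_1$, with points $(x,y,v)$. The map $(x,y,v)\mapsto(x,y,v-y)$ from $\Omega$ to $B_2^3$ is internal and injective, so by \eqref{eq:doubling}, Lemma~\ref{lem:measure}(a) with $L=4^r$ and Lemma~\ref{lem:generic}, the set $\mathcal N$ of points for which $(x,y,v-y)$ is not bigeneric is null in $\Omega$. For the triple $(x,y,z)$ with $z=v-y$ we have $y+z=v$ and $w=x+v$, in agreement with our notation.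

\emph{Step 1: the part of $d(x,v)$ that belongs to $x$.} Let
\[
S^k=\{(x,v)\in B_2\times B_1:\ d(x,v)\in X^k_x+X^k_v+X^k_{x+v}+I^k\},
\]
and let $\hat S^k$ be the set of $(x,y,v)\in\Omega$ with $(x,v)\in S^k$; then $\mu(\hat S^k)=\mu(S^k)$. By the second statement in Proposition~\ref{prop:key}(ii), every point of $\Omega\setminus\mathcal N$ lies in some $\hat S^k$. By Lemma~\ref{lem:measure}(c) we can fix $k$ with $\mu(\hat S^k)\ge1-\varepsilon$. Making choices separately for each $m$, we obtain an internal function $\theta:B_2\times B_1\to\mathcal T$ with $\theta(x,v)\in X^k_x$ for all $(x,v)$, with $\theta=0$ outside $S^k$, and with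
\[
d(x,v)-\theta(x,v)\in X^k_v+X^k_{x+v}+I^k\qquad\text{for }(x,v)\in S^k .
\]

\emph{Step 2: removing the dependence on $v$.} Let $(x,y,v)\in\hat S^k\setminus\mathcal N$, with $\tau_x,\tau_y,\tau_u$ from Proposition~\ref{prop:key}(ii). Both $d(x,v)-\theta(x,v)$ and $d(x,v)-\tau_x$ lie in $X_v+X_w+I$. So $\theta(x,v)-\tau_x$ lies in $X_x$ and in $X_v+X_w+I$, and part (i) gives $\theta(x,v)-\tau_x\in I$. Since $d(x,y)\in\tau_x+\tau_y-\tau_u+I$, we get $d(x,y)-\theta(x,v)\in X_y+X_{x+y}+I$. By Lemma~\ref{lem:measure}(c) with $E=\hat S^k$ there is $j$ such that the set of $(x,y,v)\in\Omega$ with $d(x,y)-\theta(x,v)\in X^j_y+X^j_{x+y}+I^j$ has measure at least $1-2\varepsilon$. By Lemma~\ref{lem:measure}(b) there is $v_0\in B_1$ such that, with $g(x)=\theta(x,v_0)$, the set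
\[
\mathcal E=\{(x,y)\in B_2\times B_1:\ d(x,y)-g(x)\in X^j_y+X^j_{x+y}+I^j\}
\]
has $\mu(\mathcal E)\ge1-2\varepsilon$. The function $g:B_2\to\mathcal T$ is internal, and $g(x)\in X^k_x$ for all $x\in B_2$.

\emph{Step 3: $g$ gives all three terms.} Let $E\subset B_1^3$ be the set of $(x,y,z)$ such that $(x,y)$, $(y,z)$ and $(u,z)$ lie in $\mathcal E$, where $u=x+y\in B_2$. The maps from $B_1^3$ to $(B_2\times B_1)\times B_1$ that send $(x,y,z)$ to $((x,y),z)$, $((y,z),x)$, $((u,z),y)$ are injective. By Lemma~\ref{lem:measure}(a) with $L=2^r$, each of the three conditions fails on a set of measure at most $2^r\cdot2\varepsilon$, so $\mu(E)\ge1-6\cdot2^r\varepsilon$. By Lemma~\ref{lem:measure}(a) for the inclusion $B_1^3\subset B_2^3$, with $L=8^r$, the triples in $B_1^3$ that are not bigeneric form a null set. Let $(x,y,z)\in E$ be bigeneric. Comparing the definition of $\mathcal E$ with the first, third and fourth statements in Proposition~\ref{prop:key}(ii), we get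
\[
g(x)-\tau_x\in X_y+X_u+I,\qquad g(y)-\tau_y\in X_z+X_v+I,\qquad g(u)-\tau_u\in X_z+X_w+I .
\]
The left sides lie in $X_x$, $X_y$, $X_u$, so by part (i) they lie in $I$. Hence $d(x,y)-g(x)-g(y)+g(x+y)\in I$. By Lemma~\ref{lem:measure}(c) there is $l$ such that the triples in $B_1^3$ with
\begin{equation}\label{eq:final}
d(x,y)-g(x)-g(y)+g(x+y)\in I^l
\end{equation}
have measure at least $1-6\cdot2^r\varepsilon-\varepsilon\ge1-\frac7{200}>\frac{19}{20}$. The condition does not involve $z$, so the pairs $(x,y)\in B_1^2$ satisfying \eqref{eq:final} have the same measure.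

\emph{Step 4: back to the finite level.} Write $g=[g_m]$, $v_i=[v_{i,m}]$, $v'_i=[v'_{i,m}]$, and let $U_m,U'_m$ be the spans of $v_{1,m},\dots,v_{l,m}$ and $v'_{1,m},\dots,v'_{l,m}$. By (U1), for most $m$ the map $g_m:B(2N_m)\to V_m\otimes V'_m$ takes each value in the tensor product of two subspaces of dimension at most $k$, so its values have rank at most $k$, and $d_m(x,y)-g_m(x)-g_m(y)+g_m(x+y)\in U_m\otimes V'_m+V_m\otimes U'_m$ for more than $\frac{19}{20}|B(N_m)|^2$ pairs. Sets in $\mathcal U$ are infinite, so this holds for some $m\ge\max(k,l)$. For this $m$ the conclusion of Proposition~\ref{prop:box} holds with the bound $m$, contrary to the choice of the data.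
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{remark}
The bound $r$ on the torsion-free rank enters in two ways. In Lemma~\ref{lem:majority} it only determines how large $N$ must be. In Sections~\ref{sec:merging} and~\ref{sec:assembly} it enters through \eqref{eq:doubling}: sums of elements of a box leave the box, and null sets pull back to null sets because the larger box is larger by a factor that does not depend on $m$. The torsion part of $G$ costs nothing, since every box contains all of $T$. The characteristic of $K$ plays no role, since no step divides by an integer.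
\end{remark}

\section{Complements}\label{sec:complements}

For $G=\mathbb Z$ the approximating matrix can be written down, at the cost of a factor $2$.

\begin{corollary}\label{cor:f1}
Every $c$-quasihomomorphism $f:\mathbb Z\to\operatorname{Mat}(p\times q,K)$ satisfies $\operatorname{rk}(f(x)-xf(1))\le2C(c,1)$ for all $x\in\mathbb Z$. In particular, if $f$ takes values in an additive subgroup $H$ of matrices, such as the symmetric, alternating or diagonal matrices, then $A$ can be chosen in $H$, with constant $2C(c,1)$.
\end{corollary}

\begin{proof}
Let $C=C(c,1)$ and $\operatorname{rk}(f(x)-xA)\le C$ for all $x$. Then $\operatorname{rk}(xf(1)-xA)\le\operatorname{rk}(f(1)-A)\le C$, and subadditivity of rank gives the bound $2C$.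
\end{proof}

\begin{remark}
Necessarily $C(c,1)\ge c$. For $n\ge c$ and an $n\times n$ matrix $M$ of rank $c$, the constant map $f\equiv M$ has defect $-M$, and $\operatorname{rk}(f(0)-0\cdot A)=c$ for every $A$.
\end{remark}

In positive characteristic the dependence on $r$ disappears. A homomorphism into a vector space of characteristic $\ell$ factors through $G/\ell G$, and the case $r=1$ shows that a quasihomomorphism nearly does so.

\begin{proposition}\label{prop:charp}
For each $c\in\mathbb N$ there is $C'(c)$ such that for every field $K$ of positive characteristic, every finitely generated abelian group $G$, all $p,q\in\mathbb N$ and every $c$-quasihomomorphism $f:G\to\operatorname{Mat}(p\times q,K)$ there is a homomorphism $h$ with $\operatorname{rk}(f(s)-h(s))\le C'(c)$ for all $s\in G$.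
\end{proposition}

\begin{proof}
Let $\ell=\operatorname{char}K$ and $C_1=C(c,1)$. For $y\in G$, Theorem~\ref{thm:main} applied to $j\mapsto f(jy)$ on $\mathbb Z$ gives a matrix $A$ with $\operatorname{rk}(f(\ell y)-\ell A)\le C_1$. Since $\ell A=0$, we have $\operatorname{rk}f(\ell y)\le C_1$, and therefore, for all $a,y\in G$,
\begin{equation}\label{eq:shift}
\operatorname{rk}\bigl(f(a+\ell y)-f(a)\bigr)=\operatorname{rk}\bigl(d(a,\ell y)+f(\ell y)\bigr)\le c+C_1 .
\end{equation}
Let $\pi:G\to G/\ell G$ be the projection, $\kappa$ a map with $\pi\circ\kappa=\mathrm{id}$, and $\bar f=f\circ\kappa$. For $\xi,\eta\in G/\ell G$ we have $\kappa(\xi+\eta)=\kappa(\xi)+\kappa(\eta)+\ell y$ for some $y$. So the defect of $\bar f$ at $(\xi,\eta)$ is the sum of $d(\kappa(\xi),\kappa(\eta))$ and a difference as in \eqref{eq:shift}, and $\bar f$ is a $(2c+C_1)$-quasihomomorphism on the finite group $G/\ell G$. Theorem~\ref{thm:main} with $r=0$ gives a homomorphism $\bar h$ with $\operatorname{rk}(\bar f-\bar h)\le C(2c+C_1,0)$ on $G/\ell G$. Every $s\in G$ has the form $\kappa(\pi(s))+\ell y$, so $\operatorname{rk}(f(s)-\bar f(\pi(s)))\le c+C_1$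 by \eqref{eq:shift}. Thus $h=\bar h\circ\pi$ works, with $C'(c)=C(2c+C_1,0)+c+C_1$.
\end{proof}

Two points are not determined here: explicit or sharp values of $C(c,1)$, and whether in characteristic $0$ the constant $C(c,r)$ can be chosen independent of $r$.

\begin{thebibliography}{9}
\bibitem{STV}
Tim Seynnaeve, Nafie Tairi and Alejandro Vargas,
\emph{One-quasihomomorphisms from the integers into symmetric matrices},
arXiv:2302.01611 (2023).
\end{thebibliography}
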